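# The $q$-Fibonomial polynomials are unimodal

## 1. Unimodality and strict unimodality of $q$-Fibonomials

**Theorem A.** Let $F_1=F_2=1$, $F_{k+1}=F_k+F_{k-1}$ be the Fibonacci numbers, let $[k]_q=1+q+\cdots+q^{k-1}$, and let $[F_k]_q!=[F_1]_q[F_2]_q\cdots[F_k]_q$ with $[F_0]_q!=1$. For $m,n\in\mathbb N=\{0,1,2,\dots\}$ put
$$P_{m,n}=\left[{m+n\atop n}\right]_{F,q}=\frac{[F_{m+n}]_q!}{[F_m]_q!\,[F_n]_q!}.$$
Then $P_{m,n}$ is unimodal for all $m,n\in\mathbb N$: its coefficients satisfy $a_0\le\cdots\le a_k\ge a_{k+1}\ge\cdots\ge a_g$ for some index $k$.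

**Theorem B.** Call a palindromic polynomial $a_0+\cdots+a_gq^g$ strictly unimodal if $a_0<a_1<\cdots<a_{\lfloor g/2\rfloor}$. Then $P_{m,n}$ is strictly unimodal if and only if one of the following holds: $\min(m,n)\ge5$; or $\min(m,n)=4$ and $(m,n)\ne(4,4)$; or $1\le m,n\le2$; or $\min(m,n)=0$.

Theorem A was posed as a conjecture by Nantel Bergeron, Cesar Ceballos and Josef Küstner in "Elliptic and $q$-Analogs of the Fibonomial Numbers", arXiv:1911.12785 (2019). It is known that $P_{m,n}$ is a polynomial with non-negative integer coefficients; polynomiality will come out again in Section 5.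

Let us unpack the statements. Clearly $P_{m,n}=P_{n,m}$, and $P_{m,0}=1$. Since $q^{k-1}[k]_{1/q}=[k]_q$, products and polynomial quotients of such factors are palindromic, so $P_{m,n}$ is palindromic: $a_i=a_{g-i}$. Some examples:

* $P_{2,2}=\dfrac{[3]_q[2]_q}{[1]_q[1]_q}=1+2q+2q^2+q^3$. Here $\lfloor g/2\rfloor=1$ and $1<2$, so it is strictly unimodal.
* $P_{3,1}=[F_4]_q=1+q+q^2$ is unimodal but not strictly.
* $P_{3,3}=\dfrac{[3]_q[5]_q[8]_q}{[1]_q[1]_q[2]_q}=[3]_q[5]_q(1+q^2+q^4+q^6)$ has coefficients $1,2,4,5,7,7,8,7,7,5,4,2,1$. It is unimodal, not strictly, because of the two $7$s before the middle.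

The last example also shows that unimodality cannot be strengthened to log-concavity ($a_i^2\ge a_{i-1}a_{i+1}$): here $5^2=25<28=4\cdot7$. So the usual route to unimodality through log-concavity is closed.

Another usual tool is that a product of palindromic unimodal polynomials with non-negative coefficients is unimodal. (Each is a non-negative combination of strings $q^i+q^{i+1}+\cdots+q^{g-i}$, and a product of two such strings is unimodal with the right centre.) For $P_{3,3}$ the factor $1+q^2+q^4+q^6$ is not unimodal, but it equals $(1+q^2)(1+q^4)$, and both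
$$[3]_q(1+q^2)=1+q+2q^2+q^3+q^4,\qquad [5]_q(1+q^4)=1+q+q^2+q^3+2q^4+q^5+q^6+q^7+q^8$$
are unimodal, so the tool applies. The grouping was found by inspection, however, and such an inspection gives no rule for general $(m,n)$. We look for an argument that does not depend on a factorization.

## 2. The difference polynomial $(1-q)P_{m,n}$

For a power series $R$ write $R_x=[q^x]R$, with $R_x=0$ for $x<0$. The degree of a rational function is the degree of its numerator minus that of its denominator. By symmetry we assume $m\ge n\ge1$ from now on. Cancelling $[F_m]_q!$ and multiplying by $1-q=1-q^{F_1}$,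
$$D_{m,n}:=(1-q)P_{m,n}=\frac{\prod_{i=1}^n(1-q^{F_{m+i}})}{\prod_{j=2}^n(1-q^{F_j})},\qquad M_{m,n}:=\tfrac12\deg D_{m,n}.\tag{1}$$

**Criterion.** $P_{m,n}$ is unimodal iff $(D_{m,n})_x\ge0$ for all integers $x\le M_{m,n}$. It is strictly unimodal iff $(D_{m,n})_x\ge1$ for all integers $0\le x<M_{m,n}$.

Indeed let $g=\deg P_{m,n}$, so $M_{m,n}=(g+1)/2$ and $(D_{m,n})_x=a_x-a_{x-1}$. If the coefficients rise up to the middle, palindromicity makes them fall afterwards. Conversely, if they are unimodal with peak at $k$, then by reversal also with peak at $g-k$, and one of $k,g-k$ is at least $g/2$; so they rise up to $\lfloor g/2\rfloor$. The integers $x\le(g+1)/2$ are those $\le\lfloor g/2\rfloor$ and, for odd $g$, also $x=(g+1)/2$, where $a_x=a_{x-1}$ automatically. The integers $x<(g+1)/2$ are exactly $x\le\lfloor g/2\rfloor$, and $a_0=1$. In particular $(D_{m,n})_{M}=0$ whenever $M=M_{m,n}$ is an integer, so for both theorems only $x<M$ matters.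

We extend $F$ to all integers by the recurrence, so $F_0=0$ and $F_{-i}=(-1)^{i+1}F_i$. We use these textbook facts:

* $F_{u+v}=F_{u+1}F_v+F_uF_{v-1}$ for all $u,v\in\mathbb Z$ (for fixed $u$ both sides obey the recurrence in $v$ and agree at $v=0,1$). Hence $F_{u+v}\ge F_{u+1}F_v$ for $u\ge0$, $v\ge1$.
* $\sum_{i=1}^rF_{m+i}=F_{m+r+2}-F_{m+2}$, $\ \sum_{k\le n}F_k^2=F_nF_{n+1}$, $\ \gcd(F_a,F_b)=F_{\gcd(a,b)}$.
* Cassini's identity $F_{k+1}F_{k-1}-F_k^2=(-1)^k$.

## 3. The cases $n=1,2,3$ by hand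

**Case $n=1$.** $P=[F_{m+1}]_q$ has all coefficients $1$. It is unimodal, and strictly so iff its degree $F_{m+1}-1$ is at most $1$, i.e. $m\le2$.

**Case $n=2$, $m\ge2$.** $D=[F_{m+1}]_q(1-q^{F_{m+2}})$ and $M=(F_{m+1}+F_{m+2}-1)/2<F_{m+2}$. For $x\le M$ we have $D_x=1$ if $0\le x<F_{m+1}$ and $D_x=0$ if $x\ge F_{m+1}$. So $P$ is unimodal. A zero occurs at some $x<M$ iff $F_{m+1}<M$, i.e. $F_{m+1}<F_{m+2}-1$, i.e. $F_m\ge2$. So $P$ is strictly unimodal iff $m\le2$.

**Case $n=3$, $m\ge3$.** Let $a=F_{m+1}$, $b=F_{m+2}$, $L=F_{m+3}=a+b$, so $a\ge3$ and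
$$D=(1-q^L)C,\qquad C=(1-q^b)C',\qquad C'=\frac{[a]_q}{1-q^2}.$$
The degree of $D$ is $2L-3$, so $M=L-\frac32$; only $x\le L-2$ matters, and there $D_x=C_x$. The number $C'_x$ counts the integers $y\in[0,a-1]$ with $y\le x$, $y\equiv x\pmod2$. For $x<b$, $C_x=C'_x\ge0$. For $b\le x\le L-2$, $C_x=C'_x-C'_{x-b}$. Since $x\ge a$, $C'_x$ is the number of all $y\in[0,a-1]$ with $y\equiv x$, so $C'_x\ge\lfloor a/2\rfloor$. Since $0\le x-b\le a-2$, $C'_{x-b}=\lfloor(x-b)/2\rfloor+1\le\lfloor a/2\rfloor$. Hence $C_x\ge0$ and $P_{m,3}$ is unimodal.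

It is never strictly unimodal. At $x=L-2$ we have $C'_{x-b}=C'_{a-2}=\lfloor a/2\rfloor$, while $C'_x$ counts the $y\in[0,a-1]$ of the parity of $L$; this is $\lfloor a/2\rfloor$, and $D_{L-2}=0$, unless $a$ is odd and $L$ even. In that exceptional case take $x=L-3$, which is odd and at least $b$: $C'_x$ counts the odd $y\in[0,a-1]$, so $C'_x=\frac{a-1}2$, and $C'_{x-b}=C'_{a-3}=\frac{a-3}2+1=\frac{a-1}2$. So $D_{L-3}=0$. Both indices are in $[0,M)$.

## 4. Peeling off the last factor, and the range it does not reach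

The natural plan is induction on $n$ for fixed $m$. For $n\ge3$ put $L=F_{m+n}$ and
$$C=\frac{\prod_{i\le n-1}(1-q^{F_{m+i}})}{\prod_{j=2}^n(1-q^{F_j})},\qquad D_{m,n}=(1-q^L)C,\qquad C=\frac{D_{m,n-1}}{1-q^{F_n}}.$$
Let $d=\deg C$ and $e=d-L$. Summing Fibonacci numbers, $d=(F_{m+n+1}-F_{m+2})-(F_{n+2}-2)$, hence
$$e=F_{m+n-1}-F_{m+2}-F_{n+2}+2,\qquad M_{m,n}=L+\tfrac e2,\qquad M':=M_{m,n-1}=\tfrac12(d+F_n).\tag{2}$$
If $P_{m,n-1}$ is unimodal, then
$$C_y-C_{y-F_n}=(D_{m,n-1})_y\ge0\qquad\text{for }y\le M'.\tag{3}$$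
So $C$ rises in steps of $F_n$ up to $M'$; in particular $C_y\ge0$ for $y\le M'$, and $(D_{m,n})_x=C_x\ge0$ when $x<L$ and $x\le M'$. But we need all $x<M_{m,n}$, and $M_{m,n}-M'=(L-F_n)/2$ is large.

Take $(m,n)=(6,5)$:
$$C=\frac{(1-q^{13})(1-q^{21})(1-q^{34})(1-q^{55})}{(1-q)(1-q^2)(1-q^3)(1-q^5)},\quad L=89,\ e=23,\ d=112,\ M'=58.5,\ M=100.5 .$$
The indices split into three ranges.

* $x\le58$: induction suffices.
* $59\le x\le88$: $D_x=C_x$. If $C$ had the symmetry $C_x=C_{d-x}$, we could replace $x$ by $112-x\in[24,53]$, where (3) applies.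
* $89\le x\le100$: $D_x=C_x-C_{x-89}$. With the same symmetry and $j=112-x\in[12,23]$ this is $C_j-C_{23-j}$.

Two obstacles appear. First, $C$ is a power series and not a polynomial in general, so its symmetry is not automatic. For $(m,n)=(3,3)$, $C=[3]_q(1-q^5)/(1-q^2)=1+q+2q^2+q^3+2q^4+0q^5+q^6-q^7+\cdots$ with $d=5$, and $C_4=2\neq1=C_1$. Second, and more seriously, in the third range we must compare $C_j$ with $C_{e-j}$, where $j-(e-j)=2j-e$ need not be a multiple of $F_n$. At $x=100$ in the example we need $C_{12}-C_{11}\ge0$, and (3) only compares indices that differ by multiples of $5$. Nor is $C$ monotone in general: in the $(3,3)$ example $C_2=2>1=C_3$. Here the plain induction stops.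

The first obstacle is met by computing the failure of symmetry exactly (Section 5). The second needs a new comparison, not derived from $P_{m,n-1}$ alone (Section 8).

## 5. Reciprocity and the ranks of roots of unity

**Lemma 1 (reciprocity).** Let $R=\prod_{i=1}^r(1-q^{\alpha_i})\big/\prod_{j=1}^s(1-q^{\beta_j})$ with positive integers $\alpha_i,\beta_j$, and let $\delta=\sum\alpha_i-\sum\beta_j$. If all poles of $R$ are simple, then for all $x\in\mathbb Z$
$$R_x-(-1)^{r-s}R_{\delta-x}=\sum_\zeta A_\zeta\zeta^{-x},\qquad A_\zeta=\lim_{q\to\zeta}(1-q/\zeta)R(q),\tag{4}$$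
where $\zeta$ runs over the poles of $R$.

*Proof.* Since $1-q^{-\alpha}=-q^{-\alpha}(1-q^\alpha)$, we have $R(q)=(-1)^{r-s}q^\delta R(1/q)$. So the expansion of $R$ at $q=\infty$ is $(-1)^{r-s}\sum_xR_xq^{\delta-x}$, whose coefficient at $q^x$ is $(-1)^{r-s}R_{\delta-x}$. All poles are roots of unity, so partial fractions give $R=(\text{polynomial})+\sum_\zeta A_\zeta/(1-q/\zeta)$. Subtract the expansion at $\infty$ from the expansion at $0$. A polynomial contributes $0$. The function $1/(1-q/\zeta)$ expands as $\sum_{x\ge0}\zeta^{-x}q^x$ at $0$ and as $-\sum_{x<0}\zeta^{-x}q^x$ at $\infty$, so it contributes $\sum_{x\in\mathbb Z}\zeta^{-x}q^x$. Compare coefficients. $\square$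

For example $R=(1-q^3)/((1-q)(1-q^2))=1+q+2q^2+q^3+2q^4+\cdots$ has $r-s=-1$, $\delta=0$, $A_1=\frac32$, $A_{-1}=\frac12$, and indeed $R_x+R_{-x}=\frac32+\frac12(-1)^x$: it is $2$ at $x=0$, $1$ at $x=1$, $2$ at $x=2$.

**Definition (rank).** Let $\zeta\ne1$ be a root of unity of order $h$. Its rank is the least $k\ge1$ with $h\mid F_k$. It exists because $F$ is periodic modulo $h$ and $F_0=0$.

Orders $2,3,5$ have ranks $3,4,5$; orders $4$ and $8$ both have rank $6$, since $F_6=8$. For $i\ge1$ we have $h\mid F_i\iff k\mid i$: if $h\mid F_i$ then $h\mid\gcd(F_i,F_k)=F_{\gcd(i,k)}$, so $\gcd(i,k)=k$ by minimality; conversely $k\mid i$ gives $F_k\mid F_i$. Thus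
$$\zeta^{F_i}=1\iff k\mid i .$$
Also $k\ge3$ because $h\ge2$. Every $\zeta$ of rank $k$ satisfies $\zeta^{F_k}=1$, so there are at most $F_k-1$ of them.

Polynomiality of $P_{m,n}$ follows at once. At $\zeta$ of rank $k$ the numerator of (1) vanishes to order the number of multiples of $k$ in $\{m+1,\dots,m+n\}$, which is at least $\lfloor n/k\rfloor$, the order of the denominator. At $q=1$ the orders are $n$ and $n-1$; so $D_{m,n}$ is a polynomial vanishing at $1$.

Now let $\zeta$ have order $h$ and rank $k$, and let $c=F_{k+1}$. The addition formula gives $F_{k+i}=F_{k+1}F_i+F_kF_{i-1}\equiv cF_i$, hence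
$$F_{lk+i}\equiv c^lF_i\pmod h\qquad(l\ge0,\ i\in\mathbb Z).\tag{5}$$
As $F_{k-1}=F_{k+1}-F_k\equiv c$, Cassini's identity gives $c^2\equiv\pm1\pmod h$. As $F_{-i}=\pm F_i$, (5) with $l=1$ gives $F_{k-i}\equiv\pm cF_i$. Since $|1-\zeta^{-a}|=|1-\zeta^a|$, signs of exponents do not matter for absolute values, and we get two facts.

(i) For every $l\ge0$ the block product $\prod_{i=1}^{k-1}|1-\zeta^{F_{lk+i}}|$ equals $X:=\prod_{i=1}^{k-1}|1-\zeta^{F_i}|\neq0$. For even $l$, $c^l\equiv\pm1$ and the factors agree one by one. For odd $l$, $c^l\equiv\pm c$ and the product is $\prod_i|1-\zeta^{cF_i}|=\prod_i|1-\zeta^{F_{k-i}}|=X$.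

(ii) $|1-\zeta^{F_{lk\pm1}}|$ and $|1-\zeta^{F_{lk\pm2}}|$ equal $|1-\zeta|$ if $l$ is even and $|1-\zeta^c|$ if $l$ is odd, because $F_{\pm1}$ and $F_{\pm2}$ are $\pm1$.

As a check of (i): for $h=3$, $k=4$, $c=5$, the block $F_5,F_6,F_7=5,8,13$ is $2,2,1$ modulo $3$, which up to sign and order is $F_1,F_2,F_3=1,1,2$.

For $n\ge3$ put $W=\{m+1,\dots,m+n-3\}$ and $J=\{3,\dots,n\}$, and for $3\le k\le n$ put
$$N=\lfloor n/k\rfloor,\qquad R_k=\prod_{w\in W,\,k\mid w}F_w\Big/\prod_{j\in J,\,k\mid j}F_j .$$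

**Lemma 2.** Let $m\ge n\ge3$. For all $x\in\mathbb Z$,
$$C_x-C_{d-x}=\beta(x):=\sum_\zeta B_\zeta\zeta^{-x},\tag{6}$$
where $\zeta\ne1$ runs over the roots of unity whose rank $k\ge3$ divides $\gcd(m,n)$, and $|B_\zeta|=R_k|1-\zeta|$. Hence $\beta$ is integer valued and $|\beta(x)|\le\sum_{k\ge3,\,k\mid\gcd(m,n)}2F_kR_k$.

*Proof.* **Step 1: locate the poles of $C$.** Numerator and denominator of $C$ both have $n-1$ factors, so there is no pole at $1$. At $\zeta$ of rank $k$ the pole order is $\lfloor n/k\rfloor-\#\{1\le i\le n-1:k\mid m+i\}$. The set $\{m+1,\dots,m+n\}$ contains at least $\lfloor n/k\rfloor$ multiples of $k$. So if there is a pole, then $m+n$ must be one of them, there are exactly $\lfloor n/k\rfloor$ of them, and the pole is simple. But an interval of length $n$ that ends in a multiple of $k$ contains $\lceil n/k\rceil$ multiples. So $\lceil n/k\rceil=\lfloor n/k\rfloor$, that is $k\mid n$, and then $k\mid m$. Conversely, if $k\mid\gcd(m,n)$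 the order is $\frac nk-(\frac nk-1)=1$.

**Step 2: compute $|B_\zeta|$.** Let $k\mid\gcd(m,n)$. If $\zeta^F=1$ then $(1-q^F)/(1-q/\zeta)\to F$ as $q\to\zeta$. The multiples of $k$ in $\{m+1,\dots,m+n-1\}$ are $m+k,\dots,m+n-k$; there are $N-1$, all in $W$ because $k\ge3$. The multiples of $k$ in $\{2,\dots,n\}$ are the $N$ multiples in $J$. Together they contribute the factor $R_k$. The non-multiples in $\{m+1,\dots,m+n-1\}$ form $N$ full blocks, with product of absolute values $X^N$ by (i). Those in $\{1,\dots,n\}$ also give $X^N$, and omitting the index $1$ leaves $X^N/|1-\zeta|$. So $|B_\zeta|=R_k|1-\zeta|\le2R_k$.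

**Step 3: conclude.** Apply Lemma 1 with $r=s$. The left side of (6) is an integer, and there are at most $F_k-1$ roots of each rank $k$. $\square$

For $(m,n)=(3,3)$ only $\zeta=-1$ occurs, and $B_{-1}=\lim_{q\to-1}(1-q^3)(1-q^5)/(1-q)^2=1$. So $\beta(x)=(-1)^x$, in agreement with $C_4-C_1=1$ and $C_5-C_0=-1$ from Section 4.

## 6. The case $n=4$

Let $m\ge4$ and $n=4$. Here $F_4=3$, $e=F_{m+1}-6\ge-1$, and $P_{m,3}$ is unimodal by Section 3, so (3) holds. Let $p(x)$ be the number of partitions of $x$ into parts $1,2,3$; then $C_x=p(x)$ for $x<F_{m+1}$, and $F_{m+1}\ge5$.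

By Lemma 2, $\beta=0$ unless $4\mid m$. If $4\mid m$, only $k=4$ occurs, with the two primitive cube roots of unity, $W=\{m+1\}$, $R_4=\frac13$ and $|1-\zeta|=\sqrt3$. So $|\beta|\le2\sqrt3/3<2$, and as $\beta$ is integer valued, $|\beta|\le1$. Let $0\le x<M=L+e/2$.

**Range $x<L$, $x\le M'$.** By (3), $D_x=C_x\ge C_{x\bmod3}\ge1$.

**Range $x<L$, $x>M'$.** By (6), $D_x=C_x=\beta(x)+C_j$ with $j=d-x$. Here $j\ge d-L+1=e+1\ge0$ and $j<d-M'=M'-3$. By (3), $C_j\ge C_{j\bmod3}\ge1$. So $D_x\ge0$, and $D_x\ge1$ if $4\nmid m$. If $4\mid m$ and $m\ge8$, then $e\ge28$ and $j\ge29$, so $C_j\ge C_{j^*}$ with $j^*\in\{2,3,4\}$, $j^*\equiv j\pmod3$. As $p(2),p(3),p(4)=2,3,4$, we get $D_x\ge2-1=1$.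

**Range $L\le x<M$.** This is non-empty only if $e>0$, so $m\ge5$ and $e\ge2$. Put $j=d-x=e+L-x$; then $e/2<j\le e<F_{m+1}$ and $x-L=e-j$. So
$$D_x=C_x-C_{x-L}=\beta(x)+p(j)-p(e-j).$$
Here $j\ge2$ and $e-j\le j-1$. Since $p$ is nondecreasing, $p(j)-p(e-j)\ge p(j)-p(j-1)$, which is the number of partitions of $j$ into parts $2,3$, so it is at least $1$. Hence $D_x\ge0$, and $D_x\ge1$ if $4\nmid m$. If $4\mid m$ and $m\ge8$, then $j\ge15$, and $j$ has at least two partitions into parts $2,3$ (with zero or two $3$s if $j$ is even, with one or three if $j$ is odd). So $D_x\ge1$.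

Thus $P_{m,4}$ is unimodal for all $m\ge4$, and strictly unimodal for $m\ge5$. It remains to see that $P_{4,4}$ is not strict. We have
$$P_{4,4}=\frac{[5]_q[8]_q[13]_q[21]_q}{[2]_q[3]_q}=[13]_qB,\qquad B=[7]_{q^3}\,[4]_{q^2}[5]_q,$$
of degree $40$, so $M=20.5$. The coefficients of $G=[4]_{q^2}[5]_q$ are $1,1,2,2,3,2,3,2,2,1,1$. As $B$ is palindromic of degree $28$,
$$(D_{4,4})_{20}=B_{20}-B_7=B_8-B_7=(G_8+G_5+G_2)-(G_7+G_4+G_1)=6-6=0 .$$

## 7. The pair $(5,5)$

This pair is done by hand; Section 9 will show why the general estimate does not cover it. Since $\frac{[8]}{[2]}=[4]_{q^2}$, $\frac{[21]}{[3]}=[7]_{q^3}$, $\frac{[55]}{[5]}=[11]_{q^5}$,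
$$P_{5,5}=[34]_q\widetilde C,\qquad\widetilde C=[13]_qB,\qquad B=A\,[11]_{q^5},\qquad A=[4]_{q^2}[7]_{q^3}.$$

**Step 1: the coefficients of $A$ and $B$.** $A_x$ counts the solutions of $2a+3b=x$ with $0\le a\le3$, $0\le b\le6$. So $A_0,\dots,A_{24}$ are
$$1,0,1,1,1,1,2,1,1,2,1,1,2,1,1,2,1,1,2,1,1,1,1,0,1 .$$
From $(1-q^5)B=(1-q^{55})A$ we get $B_j=B_{j-5}+A_j$ for $j\le54$. So $B_0,\dots,B_{24}$ are
$$1,0,1,1,1,2,2,2,2,3,3,3,4,3,4,5,4,5,5,5,6,5,6,5,6,$$
and for $20\le j\le54$, $B_j=6,5,6,5,6$ according to $j\equiv0,1,2,3,4\pmod5$.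

**Step 2: the shape of $\widetilde C$.** It is palindromic of degree $12+6+18+50=86$, and $\widetilde C_j-\widetilde C_{j-1}=B_j-B_{j-13}$. For $j\le12$ this is $B_j\ge0$. For $j=13,\dots,32$ it is
$$2,4,4,3,4,3,3,4,3,3,2,3,2,2,2,0,2,1,0,1 .$$
For $33\le j\le43$ both indices are at least $20$, and the difference is $0,0,0,-1,1$ according to $j\equiv0,1,2,3,4\pmod5$. So $\widetilde C$ is nondecreasing on $[0,32]$. From $j=33$ on, the nonzero increments are $-1,+1,-1,+1,-1$ at $33,34,38,39,43$, so $\widetilde C_j\ge\widetilde C_{32}-1=\widetilde C_{31}$ for $33\le j\le43$.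

**Step 3: positivity of $D_{5,5}$.** We have $D_x=\widetilde C_x-\widetilde C_{x-34}$ and $M=60$. For $0\le x<34$, $D_x=\widetilde C_x\ge1$, as $\widetilde C_0=1$. For $34\le x<60$ put $j=86-x\in[27,52]$; then $\widetilde C_x=\widetilde C_j$ and $D_x=\widetilde C_j-\widetilde C_{52-j}$.

* If $27\le j\le32$, then $52-j\le25$ and $D_x\ge\widetilde C_{27}-\widetilde C_{25}=2+2=4$.
* If $33\le j\le43$, then $52-j\in[9,19]$ and $D_x\ge\widetilde C_{31}-\widetilde C_{19}>0$.
* If $44\le j\le52$, then $\widetilde C_j=\widetilde C_{86-j}$ with $86-j\in[34,42]$, and $52-j\in[0,8]$, so $D_x\ge\widetilde C_{31}-\widetilde C_8>0$.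

Hence $P_{5,5}$ is strictly unimodal.

## 8. A symmetric window of nearly constant sums

From here to the end of Section 11, $m\ge n\ge5$ and $(m,n)\neq(5,5)$, so $m\ge6$; we assume that $P_{m,n-1}$ is unimodal. We return to the obstacle of Section 4: to compare $C_j$ with $C_{e-j}$ for $e/2<j\le e$.

Since $j\le e<F_{m+n-1}$ by (2), the factor $1-q^{F_{m+n-1}}$ of $C$ is invisible at these indices. The factor $1-q^{F_{m+n-2}}$ causes only a single shift. So remove both: put
$$C'=\frac{\prod_{i\le n-2}(1-q^{F_{m+i}})}{\prod_{j=2}^n(1-q^{F_j})},\qquad C''=\frac{\prod_{i\le n-3}(1-q^{F_{m+i}})}{\prod_{j=2}^n(1-q^{F_j})}.$$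
Then $C=(1-q^{F_{m+n-1}})C'$ and $C'=(1-q^{F_{m+n-2}})C''$. As $F_{m+n-2}+F_{m+n-1}=L$, we have $\deg C''=d-L=e$: the reflection natural to $C''$ is exactly $j\leftrightarrow e-j$. However, $C''$ has a double pole at $q=1$, so Lemma 1 does not apply. The remedy is to take one difference:
$$Y=(1-q)C''=\frac{\prod_{w\in W}(1-q^{F_w})}{\prod_{j\in J}(1-q^{F_j})},\qquad\deg Y=e+1,\qquad C''_x=\sum_{i\le x}Y_i .$$

All poles of $Y$ are simple. At $q=1$ there are $n-3$ factors over $n-2$, so the pole is simple, with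
$$A_1=\rho:=\prod_{w\in W}F_w\Big/\prod_{j\in J}F_j .$$
At $\zeta$ of rank $k$ the order is $\lfloor n/k\rfloor$ minus the number of multiples of $k$ in $W$, hence at most $\lfloor n/k\rfloor-\lfloor(n-3)/k\rfloor\le1$, because $k\ge3$. Lemma 1 with $r-s=-1$ gives
$$Y_i+Y_{e+1-i}=\eta(i):=\sum_\zeta A_\zeta\zeta^{-i}\qquad(i\in\mathbb Z).\tag{7}$$
Now $C''_j-C''_{e-j}=\sum_{i=e-j+1}^jY_i$ is a sum over a window that is stable under $i\mapsto e+1-i$. Averaging each term with its mirror image,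
$$C''_j-C''_{e-j}=\tfrac12\sum_{i=e-j+1}^j\eta(i).\tag{8}$$
The window has $2j-e$ terms. If the pole at $1$ dominates, so that $\eta$ is close to the constant $\rho$, the difference is not just non-negative but at least a fixed multiple of $\rho$.

Let us look at $(m,n)=(6,5)$, where $Y=\frac{(1-q^{13})(1-q^{21})}{(1-q^2)(1-q^3)(1-q^5)}$, $e=23$ and $\rho=\frac{13\cdot21}{30}=9.1$. Besides $1$, the poles are $-1$ with $A_{-1}=\frac12$, and the primitive fifth roots of unity with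
$$A_\zeta=\frac{(1-\zeta^3)(1-\zeta)}{5(1-\zeta^2)(1-\zeta^3)}=\frac1{5(1+\zeta)};$$
the cube roots cancel against $1-q^{21}$. As $\frac1{1+\zeta}=\frac12(1-\zeta+\zeta^2-\zeta^3+\zeta^4)$ for $\zeta^5=1$, summing over the fifth roots gives
$$\eta(i)=9+\tfrac12(-1)^i+\tfrac12(-1)^{i\bmod5}\in\{8,9,10\}.$$
For instance $\eta(0)=Y_0+Y_{24}=1+9=10$ and $\eta(1)=Y_1+Y_{23}=0+8=8$. The entry that stopped us in Section 4 is now $C_{12}-C_{11}=Y_{12}=\frac12\eta(12)=5$.

We record some elementary inequalities: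
$$e<F_{m+n-1}<2F_{m+n-2},\qquad e\le M',\qquad e\ge2F_n-1.\tag{9}$$
The first follows from (2) and from $F_{m+n-1}=F_{m+n-2}+F_{m+n-3}$. The second holds because $M'=(e+L+F_n)/2$ and $e\le L+F_n$. For the third, if $n=5$ then $e=F_{m+3}-11\ge F_9-11=23\ge9$. If $n\ge6$ then, as $F_{m+5}-F_{m+2}=2F_{m+3}$,
$$e\ge F_{m+5}-F_{m+2}-F_{n+2}+2\ge2F_{n+3}-F_{n+2}+2=F_{n+3}+F_{n+1}+2>2F_n .$$

## 9. The pole at $q=1$ dominates

**Lemma 3.** If $3\le k\le n$ and $Y$ has a pole at some root of unity of rank $k$, then $\sum_{\zeta\text{ of rank }k}|A_\zeta|\le R_k(F_k^2-1)/3$.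

*Proof.* The pole order at $\zeta$ depends only on the rank, so all $\zeta$ of rank $k$ are simple poles, and $W$ contains exactly $N-1$ multiples of $k$.

**Step 1: complete $W$ to full blocks.** Write $n=Nk+r$ with $0\le r<k$. Let $I\supseteq W$ be the maximal interval of integers that contains no multiples of $k$ besides those in $W$. It starts just after a multiple of $k$ and ends just before one, so it consists of $N$ full blocks of $k-1$ non-multiples, separated by $N-1$ multiples, and $|I|=Nk-1$. As $|W|=n-3=Nk+r-3$, we get $|I\setminus W|=2-r$. So $r\le2$, and the at most two elements of $I\setminus W$ lie at the ends of $I$; each is of the form $lk\pm1$ or $lk\pm2$. All these integers are positive, since $m-2>0$.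

**Step 2: compute $|A_\zeta|$.** As in Lemma 2, the multiples of $k$ contribute $R_k$. By (i),
$$\prod_{w\in W,\,k\nmid w}|1-\zeta^{F_w}|=\frac{X^N}{\prod_{i\in I\setminus W}|1-\zeta^{F_i}|},\qquad\prod_{j\in J,\,k\nmid j}|1-\zeta^{F_j}|=\frac{X^N\prod_{i=1}^r|1-\zeta^{F_{Nk+i}}|}{|1-\zeta|^2};$$
in the second formula $\{1,\dots,n\}$ is $N$ full blocks, the multiples, and $Nk+1,\dots,Nk+r$, and the indices $1,2$ are removed. In the quotient there are $(2-r)+r=2$ remaining factors in the denominator, all covered by (ii). Hence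
$$|A_\zeta|=R_k\frac{|1-\zeta|^2}{f_1f_2},\qquad f_i=|1-\zeta^{c_i}|,\quad c_i\in\{1,c\},\quad c=F_{k+1},$$
where the choice of $c_1,c_2$ depends only on parities of block numbers, so it is the same for all $\zeta$ of rank $k$.

**Step 3: sum over $\zeta$.** As $|1-\zeta|^2\le4$, $|A_\zeta|\le4R_k/(f_1f_2)\le2R_k(f_1^{-2}+f_2^{-2})$. Put $F=F_k$. Since $\gcd(F_{k+1},F_k)=1$, $\zeta\mapsto\zeta^c$ permutes the nontrivial $F$-th roots of unity, which include all $\zeta$ of rank $k$. So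
$$\sum_{\zeta\text{ of rank }k}|A_\zeta|\le4R_k\sum_{\zeta^F=1,\,\zeta\ne1}\frac1{|1-\zeta|^2},$$
and it remains to show that the last sum is $(F^2-1)/12$. Put $u=1/(1-\zeta)$, so $\zeta=(u-1)/u$. The numbers $u$ are the $F-1$ roots of
$$u^F-(u-1)^F=Fu^{F-1}-\tbinom F2u^{F-2}+\tbinom F3u^{F-3}-\cdots .$$
So $\sum u=\frac{F-1}2$ and $\sum u^2=\frac{(F-1)^2}4-\frac{(F-1)(F-2)}3$. Moreover $u+\bar u=1$, so $|u|^2=u-u^2$, and
$$\sum|u|^2=\frac{F-1}{12}\bigl(6-3(F-1)+4(F-2)\bigr)=\frac{F^2-1}{12}.\qquad\square$$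

**Lemma 4.** $\eta(i)\ge\frac23\rho$ for all $i$, and $|\beta(x)|<\frac13\rho$ for all $x$.

*Proof.* The number $\eta(i)$ is real and at least $\rho-\sum_{\zeta\ne1}|A_\zeta|$. By Lemmas 2 and 3 it suffices to show
$$(\alpha)\ \ \sum_k\frac{R_k}\rho\cdot\frac{F_k^2-1}3\le\frac13,\qquad(\beta)\ \ \sum_{k\ge3,\,k\mid\gcd(m,n)}\frac{R_k}\rho\,2F_k<\frac13,$$
where in $(\alpha)$ $k$ runs over the ranks in $[3,n]$ at which $Y$ has poles.

**Step 1: a formula for $\rho/R_k$.** For every $k$ in either sum, $W$ contains exactly $N-1$ multiples of $k$ (see the proofs of Lemmas 3 and 2). So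
$$\frac\rho{R_k}=\prod_{w\in W,\,k\nmid w}F_w\Big/\prod_{j\in J,\,k\nmid j}F_j$$
with $s=s_k=n-2-N$ factors in the numerator and in the denominator. The numerator is at least $\prod_{i=1}^sF_{m+i}$. Below we bound the terms for all $k$ that could occur.

**Step 2: $n=5$, $m\ge6$.** Here $s=2$ and the numerators are at least $F_7F_8=273$. The denominators for $k=3,4,5$ are $3\cdot5=15$, $2\cdot5=10$, $2\cdot3=6$, and $(F_k^2-1)/3=1,\frac83,8$. So $(\alpha)$ is at most $\frac{15+\frac83\cdot10+8\cdot6}{273}<\frac{91}{273}=\frac13$. In $(\beta)$ only $k=5$ can occur, with at most $\frac{10\cdot6}{273}<\frac13$.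

**Step 3: $n=6$.** For $k=3$, $s=2$: numerator at least $273$, denominator $3\cdot5=15$. For $k=4,5,6$, $s=3$: numerator at least $F_7F_8F_9=9282$, denominators $80,48,30$. So $(\alpha)$ is at most $\frac{15}{273}+\frac{\frac83\cdot80+8\cdot48+21\cdot30}{9282}<0.19$. In $(\beta)$ only $k=3,6$ can occur, with at most $\frac{4\cdot15}{273}+\frac{16\cdot30}{9282}<0.28$.

**Step 4: $n\ge7$, a uniform bound.** The denominator is at most the product $\prod_{i=1}^sF_{n-s+i}$ of the $s$ largest candidates, and $F_{m+i}\ge F_{n+i}=F_{s+(n-s+i)}\ge F_{s+1}F_{n-s+i}$. Hence $\rho/R_k\ge F_{s+1}^{\,s}$.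

**Step 5: $n\ge7$, ranks $k>n/2$.** Now $N=1$ and $s=n-3$. As $F_n\le3F_{n-2}$ and $F_{n+1}\le5F_{n-2}$, and $\sum_{k\le n}F_k^2=F_nF_{n+1}$, these ranks contribute to $(\alpha)$ at most
$$\frac{F_nF_{n+1}}{3F_{n-2}^{\,n-3}}\le5F_{n-2}^{\,5-n},$$
which is $\frac15$ for $n=7$ and at most $5/8^3$ for $n\ge8$. In $(\beta)$ only $k=n$ contributes, at most $2F_nF_{n-2}^{\,3-n}\le6F_{n-2}^{\,4-n}$, which is $\frac6{125}$ for $n=7$ and at most $6/8^4$ for $n\ge8$.

**Step 6: $n\ge7$, ranks $3\le k\le n/2$.** Since $N\le n/3$, $s_k+1\ge\frac23n-1\ge\frac n2\ge k$, so $F_k\le F_{s_k+1}$. Also $s_k\ge s^*:=n-2-\lfloor n/3\rfloor$. So each $k$ contributes at most $\frac13F_{s_k+1}^{2-s_k}\le\frac13F_{s^*+1}^{2-s^*}$ to $(\alpha)$ and at most $2F_{s_k+1}^{1-s_k}\le2F_{s^*+1}^{1-s^*}$ to $(\beta)$.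

For $n=7$ only $k=3$ is possible, $s^*=3$, $F_4=3$; it contributes at most $\frac19$ to $(\alpha)$, and nothing to $(\beta)$ as $3\nmid7$.

For $n\ge8$ we have $s^*\ge4$ and $F_{s^*+1}\ge5$. From $s^*\ge\frac23n-2$ the number of such $k$ is at most $\frac n2-2\le\frac{3s^*-2}4$. The totals are at most
$$\frac{3s^*-2}{12}\,5^{2-s^*}\le\frac1{30}\quad\text{in }(\alpha),\qquad\frac{3s^*-2}2\,5^{1-s^*}\le\frac1{25}\quad\text{in }(\beta),$$
since both bounds decrease in $s^*$ and take these values at $s^*=4$.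

**Step 7: totals.** For $n=7$, $(\alpha)$ is at most $\frac15+\frac19=\frac{14}{45}<\frac13$ and $(\beta)$ at most $\frac6{125}$. For $n\ge8$, $(\alpha)$ is at most $\frac5{512}+\frac1{30}<0.05$ and $(\beta)$ at most $\frac6{4096}+\frac1{25}<0.05$. $\square$

For $(5,5)$ the numerators in Step 2 would be $F_6F_7=104$. Even if we keep only the ranks $4$ and $5$, at which $Y$ has poles there, the bound becomes $\frac{\frac83\cdot10+8\cdot6}{104}>\frac13$. This is why the pair was treated separately.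

## 10. A lower bound for $\Psi$

For integers $e/2\le j\le e$ define, with (8),
$$\Psi(j)=C''_j-C''_{e-j}-C''_{j-F_{m+n-2}}=\tfrac12\sum_{i=e-j+1}^j\eta(i)-C''_{j-F_{m+n-2}}.\tag{10}$$
This is the quantity to which both remaining ranges of $x$ will reduce.

**Lemma 5.** $\Psi(j)\ge\rho/3$ for all integers $j$ with $e/2<j\le e$.

*Proof.* We split according to how much of the shifted term is present.

**Step (a): $j<F_{m+n-2}$, where the shifted term vanishes.** By (10) and Lemma 4, $\Psi(j)\ge\frac12(2j-e)\cdot\frac23\rho\ge\rho/3$, because $2j-e\ge1$.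

**Step (b): $F_{m+n-2}\le j<F_{m+n-2}+F_n$, where the window is long enough to pay for the shifted term.** Put
$$\delta:=2F_{m+n-2}-e=F_{m+n-4}+F_{m+2}+F_{n+2}-2,$$
where we used $2F_{m+n-2}-F_{m+n-1}=F_{m+n-4}$. Then $2j-e\ge\delta$, so $\Psi(j)\ge\frac\delta3\rho-C''_u$ with $u=j-F_{m+n-2}$, $0\le u<F_n<F_{m+1}$. Since $u$ is smaller than all numerator exponents and than $F_n$, $C''_u$ is the number of partitions of $u$ into parts $F_2,\dots,F_{n-1}$. (The part $F_2=1$ is one kind of part.) Such a partition is determined by the multiplicities of $F_3,\dots,F_{n-1}$, and that of $F_i$ takes at most $u/F_i+1$ values. So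
$$C''_u\le\prod_{i=3}^{n-1}\Bigl(\frac{F_n}{F_i}+1\Bigr)\le\frac{F_{n+1}^{\,n-3}}{\prod_{i=3}^{n-1}F_i}\le\frac{\prod_{i=1}^{n-3}F_{m+i}}{\prod_{i=3}^{n-1}F_i}=F_n\rho,$$
using $F_n+F_i\le F_{n+1}$ for $i\le n-1$ and $F_{n+1}\le F_{m+i}$. As $n\ge5$ and $m\ge n$, $\delta-1\ge F_{n+1}+2F_{n+2}-3\ge3F_n$. Hence $C''_u\le\frac{\delta-1}3\rho$ and $\Psi(j)\ge\rho/3$.

**Step (c): $F_{m+n-2}+F_n\le j\le e$, where we descend to Step (b).** We use that $P_{m,n-1}$ is unimodal. Put
$$V=(1-q^{F_n})C''=\frac{\prod_{i\le n-3}(1-q^{F_{m+i}})}{\prod_{j=2}^{n-1}(1-q^{F_j})},\qquad D_{m,n-1}=(1-q^{F_{m+n-1}})(1-q^{F_{m+n-2}})V .$$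
As $C''_y-C''_{y-F_n}=V_y$ for all $y$, (10) gives
$$\Psi(j)-\Psi(j-F_n)=\bigl(V_j-V_{j-F_{m+n-2}}\bigr)+V_{e-j+F_n}.$$
The bracket is $[q^j](1-q^{F_{m+n-2}})V$, which equals $(D_{m,n-1})_j$ because $j\le e<F_{m+n-1}$; it is non-negative because $j\le e\le M'$. Next, $0\le e-j+F_n\le e-F_{m+n-2}<F_{m+n-2}$ by (9), so $V_{e-j+F_n}=(D_{m,n-1})_{e-j+F_n}$, which is non-negative because the index is at most $e\le M'$. So $\Psi(j)\ge\Psi(j-F_n)$. Here $j-F_n\ge F_{m+n-2}>e/2$, so $j-F_n$ is again an admissible index. Iterating, we reach an index in the range of Step (b). $\square$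

## 11. The induction step from $P_{m,n-1}$ to $P_{m,n}$

We show $D_x:=(D_{m,n})_x\ge1$ for $0\le x<M=L+e/2$. Recall that $D_x=C_x-C_{x-L}$.

**Range $x<L$, $x\le M'$.** Here $D_x=C_x=\sum_{t\ge0}(D_{m,n-1})_{x-tF_n}$, and all terms are non-negative because the indices are at most $M'$. So $D_x\ge(D_{m,n-1})_{x_0}$ with $x_0=x\bmod F_n<F_n<F_{m+1}$. Below $F_{m+1}$ the numerator of $D_{m,n-1}$ is invisible, so this coefficient is the number of partitions of $x_0$ into parts $F_2=1,F_3,\dots,F_{n-1}$, which is at least $1$.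

**Range $x<L$, $x>M'$.** By Lemma 2, $D_x=C_x=\beta(x)+C_j$ with $j=d-x=e+L-x\ge e+1$ and $j<d-M'=M'-F_n$. Let $j_0\equiv j\pmod{F_n}$ with $e-F_n<j_0\le e$. By (3), $C_j\ge C_{j_0}$. Since $e\ge2F_n-1$, we have $j_0\ge e-F_n+1>e/2$. Since $j_0\le e<F_{m+n-1}$,
$$C_{j_0}=C'_{j_0}=C''_{j_0}-C''_{j_0-F_{m+n-2}}=\Psi(j_0)+C''_{e-j_0}\ge\Psi(j_0);$$
indeed $0\le e-j_0<F_n<F_{m+1}$, so $C''_{e-j_0}$ is a number of partitions, hence non-negative. Therefore $D_x\ge\Psi(j_0)-|\beta(x)|>\frac\rho3-\frac\rho3=0$ by Lemmas 4 and 5.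

**Range $L\le x<M$.** Put $j=d-x=e+L-x$, so $e/2<j\le e$ and $x-L=e-j$. By Lemma 2, $D_x=\beta(x)+C_j-C_{e-j}$. As $j<F_{m+n-1}$, $C_j=C''_j-C''_{j-F_{m+n-2}}$. As $e-j<e/2<F_{m+n-2}$, $C_{e-j}=C''_{e-j}$. So $D_x=\beta(x)+\Psi(j)>0$, again by Lemmas 4 and 5.

All coefficients are integers, so $D_x\ge1$ for $0\le x<M$. By the criterion of Section 2, $P_{m,n}$ is strictly unimodal, in particular unimodal.

## 12. Assembling Theorems A and B

If $\min(m,n)=0$, then $P_{m,n}=1$. Otherwise let $m\ge n\ge1$ by symmetry. For $n\le4$, Sections 3 and 6 show that $P_{m,n}$ is unimodal. For fixed $m\ge5$ we go up from $n=4$ to $n=5,6,\dots,m$: each step is Section 11, which uses only that $P_{m,n-1}$ is unimodal, except that for $m=5$ the single step $n=5$ is Section 7. This proves Theorem A, and it shows that $P_{m,n}$ is strictly unimodal whenever $\min(m,n)\ge5$.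

For Theorem B, Section 6 gives strictness for $\min(m,n)=4$ with $(m,n)\ne(4,4)$ and its failure for $(4,4)$. Section 3 gives failure for $\min(m,n)=3$, and for $\min(m,n)\in\{1,2\}$ it gives strictness exactly when $\max(m,n)\le2$. The constant $P_{m,0}=1$ is trivially strict. $\blacksquare$
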